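# Piecewise strong f-generic types for groups in NTP$_2$ theories

## 1. When the base model may be chosen: weak genericity suffices

**Setting.** $T$ is a complete first-order theory, and $\mathfrak C$ is its monster model: $\bar\kappa$-saturated and strongly $\bar\kappa$-homogeneous, with $\bar\kappa>|T|$. "Small" means of size $<\bar\kappa$. $G$ is a group definable over a fixed small model $M_0\prec\mathfrak C$. "Definable" means definable with parameters in $\mathfrak C$, and $G$ also denotes $G(\mathfrak C)$. $S=S_G(\mathfrak C)$ is the compact space of global types concentrating on $G$, and for definable $D\subseteq G$ we put $[D]=\{p\in S:D\in p\}$. The group $G$ acts on $S$ by $gp=\{gD:D\in p\}$, so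
$$hq\in[E]\iff h^{-1}E\in q .$$
The group $\mathrm{Aut}(\mathfrak C/M_0)$ also acts on $S$, and $\sigma(gp)=\sigma(g)\sigma(p)$.

In plain words, the question is this. Call a subset of $G$ large if no left translate of it is small, where small means forking over a model. We want a global type all of whose formulas are large, at least after replacing each by a finite union of its translates. Does such a type always exist when $T$ is NTP$_2$? There are two versions of the question, according to whether the model over which we test forking may depend on the set. This section settles the easy version.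

**Dividing and forking.** A definable set $D$ *divides* over a small model $M$ if there are $m<\omega$ and $\sigma_i\in\mathrm{Aut}(\mathfrak C/M)$ $(i<\omega)$ such that any $m$ of the sets $\sigma_i(D)$, with different indices, have empty intersection. If $D=\varphi(\mathfrak C,b)$, saturation and homogeneity say that this holds iff for some $m$ the set of formulas
$$\{\theta(y_i):\theta\in \mathrm{tp}(b/M),\ i<\omega\}\ \cup\ \Big\{\neg\exists x\bigwedge_{i\in I}\varphi(x,y_i): I\subseteq\omega,\ |I|=m\Big\}\tag{1}$$
is consistent. So dividing of $\varphi(x,b)$ depends only on $\mathrm{tp}(b/M)$, while the definition shows that it depends only on the set $D$, not on the formula or on dummy parameters. $D$ *forks* over $M$ if it is contained in a finite union of definable sets that divide over $M$.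

**Example 1.1.** In dense linear orders, let $a<b$ be greater than all elements of $M$. Then $a<x<b$ divides over $M$: choose $a=a_0<b=b_0<a_1<b_1<\cdots$. By quantifier elimination $a_ib_i\equiv_M ab$, and the intervals are pairwise disjoint. On the other hand, a set containing a point of $M$ never divides over $M$, since all its $M$-conjugates contain that point.

**Definition 1.2.** A definable $D\subseteq G$ is *f-generic* if there is a small model $M$ over which $D$ is defined such that for every $g\in G$ the set $gD$ does not fork over $M$. It is *piecewise f-generic* if $g_1D\cup\dots\cup g_nD$ is f-generic for some $g_1,\dots,g_n\in G$. A type $p\in S$ is piecewise f-generic if every formula in it is.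

For $F\subseteq G$ finite we write $FD=\bigcup_{f\in F}fD$.

**Definition 1.3.** A formula $\varphi(x,y)$ has TP$_2$ if there are $(a_i^j)_{i,j<\omega}$ and $m<\omega$ such that each row $\{\varphi(x,a_i^j):j<\omega\}$ is $m$-inconsistent (any $m$ of its members are inconsistent), while each path $\{\varphi(x,a_i^{\eta(i)}):i<\omega\}$, $\eta\in\omega^\omega$, is consistent. $T$ is NTP$_2$ if no formula has TP$_2$.

Simple theories and NIP theories are NTP$_2$. For an example *with* TP$_2$, take points $P=\omega^\omega$, indices $Z=\omega$, and the relation $E_z(x,y)$ saying $x(z)=y(z)$. With $a_i^j=(y^j,i)$, where $y^j$ is the constant function $j$, the formula $E_z(x,y)$ says in row $i$, column $j$ that $x(i)=j$. Rows are $2$-inconsistent, and the path $\eta$ is realized by $x=\eta$.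

We take two facts from Chernikov–Kaplan, *Forking and dividing in NTP$_2$ theories*, J. Symb. Logic 77 (2012). The first is the following; the second comes in Section 3.

**Fact 1.4.** If $T$ is NTP$_2$ and $M$ is a small model, a formula forks over $M$ iff it divides over $M$.

**Definition 1.5.** A definable set is *generic* if finitely many of its translates cover $G$. $D$ is *weakly generic* if $G\setminus FD$ is non-generic for some finite $F\subseteq G$. A type is weakly generic if all its formulas are.

For example, let $G$ be the additive group of a divisible ordered abelian group. A ray $(a,\infty)$ is weakly generic: its complement $(-\infty,a]$ is not generic, since finitely many translates of it are bounded above. A bounded set $D$ is not weakly generic: $F+D$ is bounded, say inside $(-c,c)$, and for $X=G\setminus(-c,c)$ we have $X\cup(X+2c)=G$.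

**Proposition 1.6.** Let $T$ be NTP$_2$. Global weakly generic types exist, and every global weakly generic type is piecewise f-generic.

**Step 1.** *The purpose is to show that the sets that are not weakly generic form a proper ideal; this gives existence.* If $D$ is not weakly generic then $G\setminus FD$ is generic for every finite $F$, and this passes to subsets of $D$. Let $D_1,D_2$ be not weakly generic and let $F$ be finite. Put $P_1=G\setminus FD_1$. It is generic, say $HP_1=G$ with $H$ finite. Let
$$P=P_1\setminus FD_2=G\setminus F(D_1\cup D_2).$$
Then $HP\supseteq G\setminus HFD_2$: if $x\notin HFD_2$, write $x=hy$ with $h\in H$, $y\in P_1$; then $y\notin FD_2$, since otherwise $x\in HFD_2$. So $y\in P$ and $x\in HP$. The set $G\setminus HFD_2$ is generic because $D_2$ is not weakly generic. Hence $HP$ is generic, so $P$ is generic. As $F$ was arbitrary, $D_1\cup D_2$ is not weakly generic. The ideal is proper: $G\setminus G=\emptyset$ is not generic, so $G$ is weakly generic. Therefore the complements of the sets in the ideal have the finite intersection property, and the types containing all of them are exactly the weakly generic types; they form a nonempty closed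 set.

**Step 2.** *The purpose is to show that a weakly generic $D$ is piecewise f-generic.* Let $G\setminus FD$ be non-generic with $F$ finite, and let $M\supseteq M_0$ be a small model containing $F$ and the parameters of $D$. Suppose some $gFD$ forks over $M$. By Fact 1.4 it divides over $M$. Since $FD$ is $M$-definable, the $M$-conjugates of $gFD$ have the form $g'FD$. So there are $g_1,\dots,g_k$ with $\bigcap_i g_iFD=\emptyset$. Taking complements, $\bigcup_ig_i(G\setminus FD)=G$, contradicting non-genericity. So $FD$ is f-generic. $\square$

The proof was short because we chose $M$ after $F$ and $D$. What changes if $M$ is prescribed in advance and the parameters of $D$ are allowed to lie outside it?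

## 2. A prescribed base model, and an affine group that separates the two notions

**Definition 2.1.** A definable $D\subseteq G$ is *strong f-generic* over $M_0$ if for every $g\in G$ the set $gD$ does not fork over $M_0$. It is *piecewise strong f-generic*, abbreviated *psfg*, if $FD$ is strong f-generic over $M_0$ for some finite $F\subseteq G$. A type in $S$ is psfg if every formula in it is.

**Lemma 2.2.** A strong f-generic set is f-generic. Hence psfg sets and types are piecewise f-generic.

**Proof.** Let $D$ be strong f-generic over $M_0$, and let $N\supseteq M_0$ be a small model over which $D$ is defined. Since $\mathrm{Aut}(\mathfrak C/N)\subseteq\mathrm{Aut}(\mathfrak C/M_0)$, dividing over $N$ implies dividing over $M_0$, and so forking over $N$ implies forking over $M_0$. So no $gD$ forks over $N$. The second sentence follows by applying this to finite unions of translates. $\square$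

**Example 2.3.** Let $T$ be the theory of nontrivial divisible ordered abelian groups, which is o-minimal and so NIP, and let $G$ be the additive group. Then $D$ is psfg iff $D$ is unbounded. If $D$ is unbounded, it contains a ray. Every translate of a ray is a ray in the same direction, as is every conjugate, and finitely many such rays meet; so no translate of the ray divides, hence none forks by Fact 1.4, and $D$ is strong f-generic. If $D$ is bounded and $F$ is finite, then $F+D\subseteq(-c,c)$ for some $c>0$. Choose $g_0>\mathrm{dcl}(M_0c)$ and $g_{i+1}>\mathrm{dcl}(M_0cg_i)$. By o-minimality $g_i\equiv_{M_0c}g_0$, and the intervals $(g_i-c,g_i+c)$ are pairwise disjoint. So $g_0+F+D$ divides over $M_0$. As $F$ was arbitrary, $D$ is not psfg.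

In this example weak genericity and psfg agree. In general they do not, even under NIP.

**Example 2.4.** Let $T=\mathrm{RCF}$, $M_0=\mathbb R_{alg}$, and let $G$ be the group of maps $x:t\mapsto at+b$ with $a>0$, under composition. Let $c\in\mathfrak C$ be greater than all elements of $M_0$, and let
$$D=\{x\in G: c<x^{-1}(0)<c+1\}.$$
Then $D$ is weakly generic, hence piecewise f-generic, but not psfg over $M_0$.

*Weakly generic.* We have $x\in hD$ iff $(h^{-1}x)^{-1}(0)=x^{-1}(h(0))$ lies in $(c,c+1)$. So $hD=D_{h(0)}$, where $D_t=\{x\in G:c<x^{-1}(t)<c+1\}$. Given finitely many points $t$, take $x$ with $x^{-1}(t)=c+\frac12+\varepsilon t$ and $\varepsilon>0$ so small that $|\varepsilon t|<\frac12$ for all of them. Then $x$ lies in all these $D_t$. So finitely many translates of $D$ always meet, which says that $G\setminus D$ is not generic. Thus $D$ is weakly generic with $F=\{1\}$, and Proposition 1.6 applies because RCF is NIP.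

*Not psfg.* Let $F\subseteq G$ be finite. By saturation choose $b$ in the cut of $\pi$ over $M_0$, and $\varepsilon>0$ with $|\varepsilon f(0)|<\frac1m$ for all $m\ge1$ and $f\in F$. Let $g(t)=\varepsilon t+b$. For $f\in F$ we get $gfD=D_t$ with $t=b+\varepsilon f(0)$. This $t$ is again in the cut of $\pi$: if $q<\pi$ is in $M_0$, pick $q'\in M_0$ with $q<q'<\pi$; then $b>q'$ and $|\varepsilon f(0)|<q'-q$, so $t>q$; similarly on the other side.

We claim $c>\mathrm{dcl}(M_0t)$. An element of $\mathrm{dcl}(M_0t)$ is $h(t)$ for an $M_0$-definable partial function $h$. By o-minimality, and since $t\notin M_0$, $h$ is defined and continuous on an open interval around $t$ with endpoints in $M_0\cup\{\pm\infty\}$. This interval contains the cut of $\pi$, so it contains a closed interval with endpoints $q<\pi<r$ in $M_0$, and $t\in[q,r]$. On $[q,r]$ the function $h$ has a maximum, which is in $M_0$. So $h(t)<c$.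

Put $c_0=c$ and choose $c_{i+1}>\mathrm{dcl}(M_0tc_i)$. By o-minimality $c_i\equiv_{M_0t}c$, and the sets $\{x\in G:c_i<x^{-1}(t)<c_i+1\}$ are pairwise disjoint. So $D_t$ divides over $M_0$. Thus $gFD$ is a finite union of sets dividing over $M_0$, and it forks over $M_0$. As $F$ was arbitrary, $D$ is not psfg.

This shows where Step 2 of Proposition 1.6 stops working. Over $M_0$ the conjugates of $gFD$ are not translates of $FD$: the parameter $c$ of $D$ moves as well, and the moved sets can be disjoint. So weak genericity cannot by itself produce psfg types.

The question, posed in Atticus Stonestrom, "Some results on NIP groups and their Ellis groups", arXiv:2607.26265 (2026), is whether global piecewise f-generic and global psfg types always exist in NTP$_2$ theories. The background recorded there is this: for groups definable in simple theories, f-genericity and strong f-genericity coincide and global f-generic types exist; for groups definable in NIP theories, global types of both piecewise kinds exist. The answer is yes for NTP$_2$.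

**Theorem A.** Let $T$ be NTP$_2$.

1. $G$ is not a finite union of definable sets that are not psfg. Hence global piecewise strong f-generic types over $M_0$ exist, and these are piecewise f-generic.
2. Assume that $\bar\kappa>|T|$ is a strong limit cardinal of uncountable cofinality. Let $K\subseteq S$ be nonempty, closed, and invariant under $G(\mathfrak C)$ and $\mathrm{Aut}(\mathfrak C/M_0)$. Then $K$ contains a psfg type that does not fork over $M_0$.

Part (1) holds for every NTP$_2$ theory, every definable $G$, every small model $M_0$ over which $G$ is defined, and with no assumption on $\bar\kappa$.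

## 3. Morley sequences that witness dividing

**Definition 3.1.** A global type $s$ is *strictly invariant* over a small model $M$ if $s$ is $\mathrm{Aut}(\mathfrak C/M)$-invariant and, whenever $B\supseteq M$ is small and $a'\models s|_B$, the type $\mathrm{tp}(B/Ma')$ does not divide over $M$.

**Example 3.2.** In dense linear orders, take $M<a<b$ as in Example 1.1, and two invariant extensions of $\mathrm{tp}(ab/M)$ to global types in variables $(y,z)$.

Let $s$ say $\mathfrak C<y<z$. It is strictly invariant. Indeed let $(y,z)\models s|_B$, so $y,z>B$. Given an $M$-indiscernible sequence of pairs starting with $(y,z)$, all its entries are $>M$. By quantifier elimination its type over $M yz$ is determined by the order of the entries and the fact that they are $>M$. So we can move it over $Myz$ so that all entries are $>B$; then it is indiscernible over $MB$. A realization of $s^{(\omega)}$ has $a_0<b_0<a_1<b_1<\cdots$, so the intervals are disjoint.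

Let $s'$ say that $y$ is above $M$ and below every element of $\mathfrak C$ above $M$, and $z>\mathfrak C$. It is $M$-invariant, but not strictly: if $d\in B$ is $>M$ and $(y,z)\models s'|_B$, then $y<d<z$, and $y<x<z$ divides over $M$. A Morley sequence of $s'$ gives increasing nested intervals, which are consistent. So invariance alone does not detect dividing.

**Fact 3.3** (Chernikov–Kaplan, same paper). If $T$ is NTP$_2$ and $M$ is a small model, every $\mathrm{tp}(a/M)$ extends to a global type strictly invariant over $M$.

We recall two textbook facts. If $\varphi(x,a)$ divides over $M$, there are $m$ and an $M$-indiscernible sequence starting with $a$ along which $\varphi$ is $m$-inconsistent. And $\mathrm{tp}(b/Ma)$ does not divide over $M$ iff for every $M$-indiscernible $I'$ starting with $a$ there is $I''\equiv_{Ma}I'$ that is indiscernible over $Mb$.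

**Lemma 3.4** (Kim's lemma; also in Chernikov–Kaplan). Let $T$ be NTP$_2$, $s$ strictly invariant over $M$, $a\models s|_M$, and suppose $\varphi(x,a)$ divides over $M$. Then there is $k$ such that $\{\varphi(x,a_i):i<k\}$ is inconsistent whenever $a_i\models s|_{Ma_{<i}}$ for all $i<k$.

**Proof.** Let $I$ be an $M$-indiscernible sequence starting with $a$ along which $\varphi$ is $m$-inconsistent.

**Step 1.** *We build an array whose rows are copies of $I$ and whose first column is a Morley sequence of $s$.* By induction on $n$ we build $a_n\models s|_{MI_{<n}}$ and $I_n=(a_n^l)_{l<\omega}\equiv_MI$ with $a_n^0=a_n$, such that for all $i\le n$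
$$I_i\text{ is indiscernible over }MI_{<i}a_{i+1}\dots a_n.\tag{2}$$
At step $n$ choose $a_n\models s|_{MI_{<n}}$. Let $i<n$. By induction $I_i$ is indiscernible over $MI_{<i}a_{i+1}\dots a_{n-1}$. Let $u,v$ be increasing tuples of $I_i$ of equal length and $d$ a tuple in $I_{<i}a_{i+1}\dots a_{n-1}$. Then $ud\equiv_Mvd$, so by $M$-invariance $\theta(y,u,d)\in s$ iff $\theta(y,v,d)\in s$, for $\theta$ over $M$. Since $a_n$ realizes $s$ over a set containing $u,v,d$, $I_i$ stays indiscernible when $a_n$ is added to the base. This is (2) for $i<n$. For $i=n$: as $a_n\equiv_Ma$, there is $I'\equiv_MI$ starting with $a_n$. By strictness $\mathrm{tp}(I_{<n}/Ma_n)$ does not divide over $M$, so there is $I_n\equiv_{Ma_n}I'$ indiscernible over $MI_{<n}$.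

**Step 2.** *We show that all paths look like the first column.* Fix $\eta$ and $n$. By (2) with $i=n-1$, the sequence $I_{n-1}$ is indiscernible over $MI_{<n-1}$, so $a_{n-1}^{\eta(n-1)}$ may be replaced by $a_{n-1}$ without changing the type over $M$ of the path. Then $I_{n-2}$ is indiscernible over $MI_{<n-2}a_{n-1}$, so $a_{n-2}^{\eta(n-2)}$ may be replaced by $a_{n-2}$, and so on. Hence $(a_i^{\eta(i)})_{i<n}\equiv_M(a_i)_{i<n}$.

**Step 3.** *We conclude by NTP$_2$.* If $\{\varphi(x,a_i):i<\omega\}$ were consistent, all paths would be consistent, while all rows are $m$-inconsistent: TP$_2$. So $\{\varphi(x,a_i):i<k\}$ is inconsistent for some $k$. All sequences with $a_i\models s|_{Ma_{<i}}$ $(i<k)$ have the same type over $M$, so this $k$ works for all of them. $\square$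

From here on, the proof of Theorem A uses NTP$_2$ only through the following property of $(T,M_0)$.

> **(H)** If $\alpha(x,a)$ forks over $M_0$, there are an $M_0$-invariant global type $s\supseteq\mathrm{tp}(a/M_0)$ and $k<\omega$ such that $\{\alpha(x,a_i):i<k\}$ is inconsistent whenever $a_i\models s|_{M_0a_{<i}}$ $(i<k)$.

It holds in NTP$_2$ theories: $\alpha(x,a)$ divides over $M_0$ by Fact 1.4; take $s$ from Fact 3.3 and $k$ from Lemma 3.4. Conversely (H) gives back that forking over $M_0$ equals dividing over $M_0$, since Morley sequences of $s$ are $M_0$-indiscernible and any $k$ of their terms, in order, again form a Morley sequence. Consequently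

> the definable sets dividing over $M_0$ are closed under definable subsets and finite unions. $\quad(3)$

Subsets are clear from the definition of dividing; a finite union of dividing sets forks, hence divides.

## 4. Thick sets, and an ideal that translation does not preserve

**Definition 4.1.** For definable $E\subseteq G$ and finite $F\subseteq G$ let
$$B_F(E)=\{g\in G:\ (fg)^{-1}(G\setminus E)\text{ divides over }M_0\text{ for all }f\in F\}.$$
$E$ is *thick* if $B_F(E)\neq\emptyset$ for all finite $F\subseteq G$.

If $\sigma\in\mathrm{Aut}(\mathfrak C/M_0)$, then $\sigma(B_F(E))=B_{\sigma F}(\sigma E)$, so $\sigma$ preserves thickness.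

**Lemma 4.2.** $D$ is not psfg iff $G\setminus D$ is thick. Hence $q\in S$ is psfg iff $q$ contains every thick set.

**Proof.** By definition, $D$ is not psfg iff for every finite $F$ there is $g$ such that $gFD=\bigcup_{f\in F}gfD$ forks over $M_0$. By (3) this union forks iff every $gfD$ $(f\in F)$ divides over $M_0$. Thickness of $E=G\setminus D$ says that for every finite $F$ there is $g$ such that $g^{-1}f^{-1}D$ divides over $M_0$ for all $f\in F$. The two conditions are the same after replacing $F,g$ by $F^{-1},g^{-1}$. For the second statement, $q$ is psfg iff $q$ contains no non-psfg set, that is, iff $G\setminus E\notin q$ for every thick $E$. $\square$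

In Example 2.3, $E$ is thick iff its complement is bounded. Theorem A(1) now says: *finitely many thick sets have nonempty intersection.*

**One thick set.** If $E$ is thick, take $g\in B_{\{1\}}(E)$. Then $g^{-1}(G\setminus E)$ divides over $M_0$, while $G$ does not divide over $M_0$, being fixed by $\mathrm{Aut}(\mathfrak C/M_0)$. So $G\setminus E\ne G$ and $E\neq\emptyset$.

**Two thick sets: the natural attempt.** Let us imitate Step 1 of Proposition 1.6. Let $D_1,D_2$ be not psfg and let $F$ be finite. There is $g$ such that $gFD_1$ divides over $M_0$. Apply that $D_2$ is not psfg to the finite set $gF$: there is $g'$ such that $g'gFD_2$ divides over $M_0$. If $g'gFD_1$ also divided over $M_0$, then $g'gF(D_1\cup D_2)$ would divide by (3), and we would be done. But we only know that $gFD_1$ divides over $M_0$, and translating by $g'$ may destroy this. In Example 2.3, if $g>\mathrm{dcl}(M_0)$ and $1\in M_0$ is positive, then $(g-1,g+1)$ divides over $M_0$, while its translate by $-g$ contains $0\in M_0$ and does not. Dividing over $M_0$ is preserved by $G(M_0)$, but not by $G$. This is the exact obstacle.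

## 5. Gaining a thick set, and getting non-dividing back

*From sets to types.* Let $N\supseteq M_0$ be a sufficiently saturated small model over which $E_1,E_2$ are defined. Suppose $p\in S$ contains no $N$-definable set dividing over $M_0$, and $hp\in[E_2]$ for *all* $h\in G(N)$. For finite $F\subseteq G(N)$ take $g\in B_F(E_1)\cap G(N)$. The sets $(fg)^{-1}(G\setminus E_1)$ are $N$-definable and divide over $M_0$, so they are not in $p$; hence $fgp\in[E_1]$ for $f\in F$. Meanwhile $gp$ still has its whole $G(N)$-orbit in $[E_2]$, because $g\in G(N)$. Compactness then gives a type whose whole $G(N)$-orbit lies in $[E_1]\cap[E_2]$. We have gained a thick set.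

The price is that $gp$ may contain $N$-definable sets dividing over $M_0$. (In Example 2.3 the type of $0$ contains none, as $0\in M_0$. Its translate by $g\in N\setminus M_0$ contains $\{g\}$, which divides over $M_0$.) To gain a third set we must get non-dividing back.

*Getting it back.* Suppose it cannot be had. Then compactness gives $\alpha(x,a)$ dividing over $M_0$ such that every $q$ with $fq\in[E_l]$ for all $l$ and all $f$ in some finite $F$ lies in $[\alpha(x,a)]$. Take $s,k$ from (H) and a Morley sequence $(a_i)_{i<k}$ of $s$ starting with $a$. Conjugating, every $q$ satisfying the conditions for the conjugates $F_i,E_l^i$ lies in $[\alpha(x,a_i)]$. A $q$ satisfying the conditions for all $i<k$ at once would be a contradiction. But this seems circular: now we have to meet conditions coming from $k$ times as many thick sets.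

It is not circular if we impose the $k$ conditions one after another. The $i$-th condition only concerns translates by elements of $F_i$. Place the $a_i$ in a tower $N_0\prec N_1\prec\dots\prec N_{k-1}$ with $a_i\in N_i$ realizing $s$ over $N_{i-1}$. Impose the condition for $a_{k-1}$ first, for all translates by $G(N_{k-1})$; this cuts out a closed set $K_{k-1}$. Inside $K_{k-1}$ impose the condition for $a_{k-2}$, for all translates by $G(N_{k-2})$, and so on down. Each cut is the gaining move, done inside a closed set $K_{i+1}$ instead of $S$, and with only $n$ thick sets. So the gaining move must be proved for closed sets with little symmetry: enough symmetry under $G(N_i)$ and under automorphisms of $N_i$. Why does $K_i$ keep such symmetry with respect to $N_{i-1}$, although it was defined from $a_i\notin N_{i-1}$? Because $a_i$ realizes an $M_0$-invariant type over $N_{i-1}$: every automorphism of $N_{i-1}$ over $M_0$ extends to an elementary map fixing $a_i$. To extend it further to $N_i$ we need homogeneous models, which is the topic of the next section.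

## 6. Models absorbing elementary maps

Put $\mu=|T|+|M_0|$. In this section and the next, and in the proof of part (2) of Theorem A, $\bar\kappa>|T|$ is a strong limit cardinal of uncountable cofinality.

**Definition 6.1.** For $\lambda\ge\mu$, a small $N\prec\mathfrak C$ is *$\lambda$-good* if it is $\lambda^+$-saturated and every elementary map between subsets of $N$ of size $\le\lambda$ extends to an automorphism of $N$.

For example, a saturated model $N$ with $|N|=\lambda^+$ is $\lambda$-good, by the usual back and forth. A $\lambda$-good model is $\lambda'$-good for $\mu\le\lambda'\le\lambda$. If $N\prec\mathfrak C$ is isomorphic to a $\lambda$-good model, it is $\lambda$-good, since the definition speaks only about the structure $N$.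

**Lemma 6.2.** If $\mu\le\lambda<\bar\kappa$, every $A\subseteq\mathfrak C$ with $|A|\le2^\lambda$ lies in a $\lambda$-good $N\prec\mathfrak C$ with $|N|\le2^\lambda$.

**Proof.** Build an increasing continuous chain $(N^\xi)_{\xi<\lambda^+}$ of elementary submodels of $\mathfrak C$ of size $\le2^\lambda$, with $A\subseteq N^0$. Given $N^\xi$, it has at most $(2^\lambda)^\lambda=2^\lambda$ subsets of size $\le\lambda$; over each there are at most $2^\lambda$ types in finitely many variables, as $|T|\le\lambda$; and there are at most $2^\lambda$ elementary maps $f$ between such subsets. For each such $f$ not treated at an earlier stage choose $\sigma_f\in\mathrm{Aut}(\mathfrak C)$ extending $f$, by strong homogeneity. Let $N^{\xi+1}\prec\mathfrak C$ contain $N^\xi$ and realizations of all these types, be closed under $\sigma_f^{\pm1}$ for all $f$ treated so far, and have size $\le2^\lambda$. To obtain it, alternate $\omega$ times between taking an elementary submodel by Löwenheim–Skolem and closing under the at most $2^\lambda$ maps $\sigma_f^{\pm1}$, and take the union.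

Put $N=\bigcup_\xi N^\xi$. Its size is at most $\lambda^+\cdot2^\lambda=2^\lambda<\bar\kappa$. As $\lambda^+$ is regular, every subset of $N$ of size $\le\lambda$ lies in some $N^\xi$. So $N$ is $\lambda^+$-saturated. Likewise every elementary $f$ between subsets of $N$ of size $\le\lambda$ is treated at some stage, and $N$ is closed under $\sigma_f^{\pm1}$, being the union of the later $N^{\xi}$. So $\sigma_f|_N$ is an automorphism of $N$ extending $f$. $\square$

Put $\kappa_0=\mu$ and $\kappa_n=\sup_{i<\omega}\beth_i(\kappa_{n-1})$, where $\beth_0(\kappa)=\kappa$ and $\beth_{i+1}(\kappa)=2^{\beth_i(\kappa)}$. By the assumption on $\bar\kappa$ all $\kappa_n$ are $<\bar\kappa$. The point of $\kappa_n$ is that a $\kappa_n$-good model has room for towers of any finite length of good models, starting with a $\kappa_{n-1}$-good one.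

## 7. Free closed sets and the induction on the number of thick sets

For a small model $N\supseteq M_0$ let $X_N$ be the closed set of $p\in S$ containing no $N$-definable set that divides over $M_0$. Write $\mathrm{Aut}(N/M_0)$ for the group of automorphisms of $N$ fixing $M_0$ pointwise.

**Definition 7.1.** A nonempty closed $K\subseteq S$ is *$N$-free* if

- (i) $gK=K$ for all $g\in G(N)$;
- (ii) every $\tau\in\mathrm{Aut}(N/M_0)$ extends to some $\sigma\in\mathrm{Aut}(\mathfrak C)$ with $\sigma K=K$.

The set $S$ is $N$-free for every small $N\supseteq M_0$, by strong homogeneity. For a non-example, suppose $N$ is $\mu$-good and $c\in G(N)\setminus M_0$. Then $K=\{p\in S: p\ni G\setminus\{gc\}\text{ for all }g\in G(N)\}$ is $N$-free if nonempty, since $G(N)c=G(N)$; but $\{\mathrm{tp}(c/\mathfrak C)\}$ is not, since multiplying by an element $\ne1$ of $G(N)$ moves it.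

**Definition 7.2.** For $E_1,\dots,E_n$ definable over $N$ put
$$Q(N,K;E_1,\dots,E_n)=\{q\in K:\ hq\in[E_l]\text{ for all }l\le n,\ h\in G(N)\}.$$

This set is closed if $K$ is. It is $G(N)$-invariant if $K$ is: for $q$ in it and $g,h\in G(N)$ we have $h(gq)=(hg)q\in[E_l]$.

**Proposition 7.3 (C$_n$).** Assume (H). Let $N\supseteq M_0$ be $\kappa_n$-good, $K$ an $N$-free set, and $E_1,\dots,E_n$ thick and definable over $N$. Then
$$Q(N,K;E_1,\dots,E_n)\cap X_N\neq\emptyset .$$

The proof is by induction on $n$.

**Step 1: $n=0$.** *With no thick sets, we show that freeness alone yields a type in $K$ avoiding dividing sets over $N$.* Here $Q=K$. Suppose $K\cap X_N=\emptyset$. By compactness $K$ is covered by finitely many $[A]$ with $A$ an $N$-definable set dividing over $M_0$; by (3) their union divides too. So $K\subseteq[\alpha(x,c)]$ with $\alpha(x,c)$ dividing over $M_0$ and $c$ a finite tuple in $N$. By dividing there are $k$ and realizations $c^0,\dots,c^{k-1}$ of $\mathrm{tp}(c/M_0)$ such that $\bigwedge_{j<k}\alpha(x,c^j)$ is inconsistent. As $N$ is $\mu^+$-saturated and $|M_0|\le\mu$, we may take them in $N$. The map fixing $M_0$ and sending $c$ to $c^j$ is elementary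 of size $\le\mu$, so there is $\tau_j\in\mathrm{Aut}(N/M_0)$ with $\tau_j(c)=c^j$. By (ii) extend it to $\sigma_j$ with $\sigma_jK=K$. Then $K=\sigma_jK\subseteq[\alpha(x,c^j)]$ for all $j<k$, so $K=\emptyset$, a contradiction.

From now on $n\ge1$ and (C$_{n-1}$) is assumed.

**Step 2: gaining a thick set.** *We show that $n$ thick sets can be met along a whole orbit, not yet caring about $X_N$, over a model that is only $\kappa_{n-1}$-good.* Precisely:

> If $N\supseteq M_0$ is $\kappa_{n-1}$-good, $K$ is $N$-free, and $E_1,\dots,E_n$ are thick and definable over $N$, then $Q(N,K;E_1,\dots,E_n)\ne\emptyset$. $\quad(4)$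

By (C$_{n-1}$) pick $p\in Q(N,K;E_2,\dots,E_n)\cap X_N$. Let $F\subseteq G(N)$ be finite and let $e\in N$ be a finite tuple over which $E_1$ is defined. Whether $g\in B_F(E_1)$ depends only on $\mathrm{tp}(g/M_0Fe)$, because $\mathrm{Aut}(\mathfrak C/M_0Fe)$ preserves $B_F(E_1)$. As $E_1$ is thick and $N$ is $\mu^+$-saturated, there is $g\in B_F(E_1)\cap G(N)$. By $G(N)$-invariance, $gp\in Q(N,K;E_2,\dots,E_n)$. For $f\in F$, the set $(fg)^{-1}(G\setminus E_1)$ is $N$-definable and divides over $M_0$, so it is not in $p$. Hence $G\setminus E_1\notin fgp$, that is, $fgp\in[E_1]$. So the closed set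
$$\{q\in Q(N,K;E_2,\dots,E_n):\ fq\in[E_1]\ \ \forall f\in F\}$$
is nonempty. As $F$ runs over the finite subsets of $G(N)$, these sets form a directed family with intersection $Q(N,K;E_1,\dots,E_n)$. By compactness the intersection is nonempty.

**Step 3: what failure of (C$_n$) would mean.** *We turn a counterexample into a finite statement to which (H) applies.* Let $N,K,E_1,\dots,E_n$ be as in (C$_n$), with $N$ now $\kappa_n$-good, and suppose $Q(N,K;E_1,\dots,E_n)\cap X_N=\emptyset$. By compactness, finitely many of the conditions defining this set are already contradictory in $K$. Collecting the dividing sets involved into one by (3), we get $\alpha(x,a)$ dividing over $M_0$, with $a$ a finite tuple in $N$, and a finite $F\subseteq G(N)$ such that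
$$\{q\in K:\ fq\in[E_l]\ \ \forall f\in F,\ l\le n\}\subseteq[\alpha(x,a)].\tag{5}$$
Adding dummy parameters, which does not affect dividing, we may assume that the elements of $F$ are listed in $a$ and that $E_l=\psi_l(x,a)$. Take $s$ and $k$ from (H) for $\alpha(x,a)$. We have $k\ge1$, as the empty set of formulas is consistent.

**Step 4: the tower.** *We place a Morley sequence of $s$ in a tower of good models inside $N$.* Let $\lambda_i=\beth_i(\kappa_{n-1})$, so $\lambda_0=\kappa_{n-1}$ and $\lambda_i<\kappa_n$. We build $N_0\prec N_1\prec\dots\prec N_{k-1}\prec N$ with $M_0\subseteq N_0$, and $a_i\in N_i$, such that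
$$a_0=a,\quad N_i\text{ is }\lambda_i\text{-good},\quad |N_i|\le\lambda_{i+1},\quad a_i\models s|_{N_{i-1}}\ (i\ge1).\tag{6}$$
For $i=0$: by Lemma 6.2 there is a $\lambda_0$-good model of size $\le2^{\lambda_0}=\lambda_1$ in $\mathfrak C$ containing $M_0a$. Its type over $M_0a$, in at most $\lambda_1\le\kappa_n$ variables, is realized in the $\kappa_n^+$-saturated model $N$, and the realization enumerates $N_0$. It is isomorphic to the model we started with, so it is $\lambda_0$-good. For $i\ge1$: $|N_{i-1}|\le\lambda_i<\kappa_n$, so $s|_{N_{i-1}}$ is realized in $N$ by some $a_i$. By Lemma 6.2 there is a $\lambda_i$-good model of size $\le2^{\lambda_i}=\lambda_{i+1}$ in $\mathfrak C$ containing $N_{i-1}a_i$. Realize its type over $N_{i-1}a_i$ in $N$; the realization enumerates $N_i$.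

Since $a_{<i}$ lies in $N_{i-1}$, we have $a_i\models s|_{M_0a_{<i}}$ for all $i<k$. By the choice of $k$,
$$\{\alpha(x,a_i):i<k\}\text{ is inconsistent}.\tag{7}$$

**Step 5: conjugating (5).** *We transport the failure to each $a_i$.* Since $a_i\equiv_{M_0}a$ and $N$ is good, there is $\tau_i\in\mathrm{Aut}(N/M_0)$ with $\tau_i(a)=a_i$; extend it to $\sigma_i$ with $\sigma_iK=K$. Put $F_i=\sigma_i(F)$. Its elements are listed in $a_i$, so $F_i\subseteq G(N_i)$. Put $E_l^i=\psi_l(x,a_i)=\sigma_i(E_l)$. It is defined over $N_i$, and it is thick because $\sigma_i$ fixes $M_0$. Applying $\sigma_i$ to (5),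
$$\{q\in K:\ fq\in[E_l^i]\ \ \forall f\in F_i,\ l\le n\}\subseteq[\alpha(x,a_i)]\qquad(i<k).\tag{8}$$

**Step 6: descending through the tower.** *We impose the conditions of (8) one index at a time, from the top, keeping enough freeness to continue.* Let $K_k=K$ and, for $i=k-1,\dots,0$,
$$K_i=Q(N_i,K_{i+1};E_1^i,\dots,E_n^i)\subseteq K_{i+1}.$$
*Claim.* $K_i$ is $N_{i-1}$-free for $1\le i\le k$, and $K_0\ne\emptyset$.

*The case $i=k$.* $K_k=K$ is nonempty and closed, and (i) holds since $G(N_{k-1})\subseteq G(N)$. For (ii), let $\tau\in\mathrm{Aut}(N_{k-1}/M_0)$. It is an elementary map between subsets of $N$ of size $\le\lambda_k\le\kappa_n$, so it extends to an element of $\mathrm{Aut}(N/M_0)$. As $K$ is $N$-free, this extends to an automorphism of $\mathfrak C$ preserving $K$.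

*From $i+1$ to $i$.* Let $0\le i<k$ and suppose $K_{i+1}$ is $N_i$-free. Since $N_i$ is $\lambda_i$-good, it is $\kappa_{n-1}$-good, and (4) gives $K_i\neq\emptyset$. For $i=0$ there is nothing more to show. Let $i\ge1$. $K_i$ is closed and $G(N_i)$-invariant, hence $G(N_{i-1})$-invariant; this is (i). For (ii) let $\tau\in\mathrm{Aut}(N_{i-1}/M_0)$. The map $\tau\cup\{(a_i,a_i)\}$ is elementary: for $c\in N_{i-1}$ and any formula $\theta$,
$$\theta(a_i,c)\iff\theta(y,c)\in s\iff\theta(y,\tau c)\in s\iff\theta(a_i,\tau c).$$
The outer equivalences hold because $a_i\models s|_{N_{i-1}}$, the middle one because $s$ is $M_0$-invariant and $c\equiv_{M_0}\tau c$. The domain $N_{i-1}a_i$ has size $\le\lambda_i$, so by goodness of $N_i$ the map extends to $\tau'\in\mathrm{Aut}(N_i/M_0)$ fixing $a_i$. As $K_{i+1}$ is $N_i$-free, $\tau'$ extends to $\sigma\in\mathrm{Aut}(\mathfrak C)$ with $\sigma K_{i+1}=K_{i+1}$. Now $\sigma(G(N_i))=G(N_i)$, and $\sigma(E_l^i)=E_l^i$ since $\sigma$ fixes $a_i$. Hence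
$$\sigma K_i=\{q\in K_{i+1}:\ \sigma(h)q\in[E_l^i]\ \ \forall h\in G(N_i),\ l\le n\}=K_i .$$
So $K_i$ is $N_{i-1}$-free, which proves the claim.

**Step 7: the contradiction.** *We read off a type that realizes the inconsistent set (7).* Take $q\in K_0$. For each $i<k$ we have $q\in K_i\subseteq K$, so $fq\in[E_l^i]$ for all $f\in F_i\subseteq G(N_i)$ and $l\le n$. By (8), $q\in[\alpha(x,a_i)]$ for all $i<k$, contradicting (7). This proves (C$_n$). $\square$

## 8. From orbits over $N$ to global types

**Proof of Theorem A(2).** Let $K$ be nonempty, closed, and invariant under $G(\mathfrak C)$ and $\mathrm{Aut}(\mathfrak C/M_0)$. For every small model $N\supseteq M_0$, $K$ is $N$-free: (i) is clear, and each $\tau\in\mathrm{Aut}(N/M_0)$ extends to an element of $\mathrm{Aut}(\mathfrak C/M_0)$, which preserves $K$. By Lemma 4.2 and since forking over $M_0$ equals dividing over $M_0$, a type $p\in S$ is psfg and non-forking over $M_0$ iff $p\in[E]$ for all thick $E$ and $p\in[G\setminus A]$ for all $A\subseteq G$ dividing over $M_0$. By compactness of $K$ it suffices to find, for finitely many thick $E_1,\dots,E_n$ and dividing $A_1,\dots,A_m$, some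
$$q\in K\cap\bigcap_l[E_l]\cap\bigcap_j[G\setminus A_j].$$
By Lemma 6.2 there is a $\kappa_n$-good small $N\supseteq M_0$ containing all the parameters. By (C$_n$) there is $q\in Q(N,K;E_1,\dots,E_n)\cap X_N$. Taking $h=1$ in the definition of $Q$ gives $q\in[E_l]$ for all $l$, and $q\in X_N$ gives $q\in[G\setminus A_j]$ for all $j$. $\square$

**Proof of Theorem A(1).** **Step 1.** *We first treat $\bar\kappa$ a strong limit of uncountable cofinality.* Apply part (2) to $K=S$: there is a type containing all thick sets, so finitely many thick sets always have nonempty intersection. By Lemma 4.2, $G$ is not a finite union of non-psfg sets.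

**Step 2.** *We remove the assumption on $\bar\kappa$.* Let $\mathfrak C$ be arbitrary and let $\mathfrak C'\succ\mathfrak C$ be a larger monster for a cardinal that is a strong limit of uncountable cofinality, for instance of the form $\beth_{\omega_1}(\chi)$ with $\chi\geq|\mathfrak C|$. By (1), whether $\varphi(x,b)$ with $b\in\mathfrak C$ divides over $M_0$ has the same answer in $\mathfrak C$ and $\mathfrak C'$, as it is the consistency of a set of formulas determined by $\mathrm{tp}(b/M_0)$. Let $E$ be defined by $\psi(x,e)$ with $e$ a finite tuple in $\mathfrak C$. For finite $F$ in $\mathfrak C$, an element $g$ with $g\in B_F(E)$ can be found in $\mathfrak C$ iff it can be found in $\mathfrak C'$: membership depends only on $\mathrm{tp}(g/M_0Fe)$, and such types are realized in $\mathfrak C$ by saturation. So nonemptiness of $B_F(E)$ depends only on $\mathrm{tp}(F,e/M_0)$ and has the same truth value in both models. Finally every type over $M_0e$ of a finite tuple of $G(\mathfrak C')$ is realized in $\mathfrak C$, so testing all finite $F\subseteq G(\mathfrak C')$ is the same as testing all finite $F\subseteq G(\mathfrak C)$. Hence $E$ is thick in $\mathfrak C$ iff it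 is thick in $\mathfrak C'$. Lemma 4.2 holds in both models, since it does not use the size of $\bar\kappa$. So a finite cover of $G(\mathfrak C)$ by non-psfg sets would give a finite cover of $G(\mathfrak C')$ by non-psfg sets, which Step 1 excludes.

**Step 3.** *We pass to types.* By Steps 1 and 2 the complements of the non-psfg definable sets have the finite intersection property. So some $q\in S$ contains all of them, and every set in $q$ is psfg. By Lemma 2.2, $q$ is also piecewise f-generic. $\square$

Both kinds of types therefore exist for every group definable in an NTP$_2$ theory and every small model $M_0$ over which it is defined.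

## 9. Minimal invariant sets, and one type that is everything at once

In this section $\bar\kappa$ is again a strong limit cardinal $>|T|$ of uncountable cofinality, and $T$ is NTP$_2$. Part (2) of Theorem A has two consequences beyond the question. Let $\Gamma$ be the group of homeomorphisms of $S$ generated by $G(\mathfrak C)$ and $\mathrm{Aut}(\mathfrak C/M_0)$.

**Corollary 9.1.** The set $\Omega$ of psfg types is nonempty, closed and $\Gamma$-invariant, and every minimal nonempty closed $\Gamma$-invariant subset of $S$ is contained in $\Omega$.

**Proof.** By Lemma 4.2, $\Omega=\bigcap\{[E]:E\text{ thick}\}$, which is closed, and $\mathrm{Aut}(\mathfrak C/M_0)$-invariant because thickness is. It is $G$-invariant because $D$ is psfg iff $hD$ is: $FD=(Fh^{-1})(hD)$. It is nonempty by Theorem A. If $W$ is a minimal nonempty closed $\Gamma$-invariant set, then $W\cap\Omega\ne\emptyset$ by Theorem A(2). Since $W\cap\Omega$ is closed and $\Gamma$-invariant, $W\cap\Omega=W$ by minimality. $\square$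

**Proposition 9.2.** There is a global type that is simultaneously weakly generic, piecewise strong f-generic over $M_0$, and non-forking over $M_0$.

**Proof.** By Step 1 of Proposition 1.6, the weakly generic types form a nonempty closed set. It is $\mathrm{Aut}(\mathfrak C/M_0)$-invariant, since automorphisms over $M_0$ preserve $G$ and so preserve genericity and weak genericity. It is $G$-invariant, since $G\setminus FD=G\setminus(Fh^{-1})(hD)$ shows that $D$ is weakly generic iff $hD$ is. Theorem A(2) applied to this set gives the type. $\square$

By Example 2.4 not every weakly generic set is psfg, so in Proposition 9.2 the type really has to be chosen inside the set of weakly generic types.
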